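# Denominators of cluster variables and endomorphism rings of cluster-tilting summands

## 1. Cluster categories, clusters and denominators

Throughout, $k$ is an algebraically closed field, $Q$ is a finite connected acyclic quiver with vertices $1,\dots,n$, and modules are finite dimensional $kQ$-modules, viewed as representations of $Q$. The projective $P_i$ has as basis the paths starting at $i$. We write $D=\operatorname{Hom}_k(-,k)$. The bounded derived category $D^b(kQ)$ has the shift $[1]$ and the Auslander–Reiten translate $\tau$, and Serre duality reads $\operatorname{Hom}_{D^b}(A,C)\cong D\operatorname{Hom}_{D^b}(C,\tau A[1])$. Since $kQ$ is hereditary, every indecomposable object of $D^b(kQ)$ is a shift $N[d]$ of an indecomposable module $N$. On projectives $\tau P_i=I_i[-1]$, where $I_i$ is the injective module at $i$.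

**Definition (cluster category).** $\mathcal C=D^b(kQ)/\tau^{-1}[1]$. Its morphism spaces are
$$\operatorname{Hom}_{\mathcal C}(A,C)=\bigoplus_{r\in\mathbb Z}\operatorname{Hom}_{D^b}(A,\tau^{-r}C[r]).$$
We abbreviate $(A,C)=\operatorname{Hom}_{\mathcal C}(A,C)$ and $\operatorname{Ext}^1_{\mathcal C}(A,C)=(A,C[1])$. In $\mathcal C$ we have $\tau\cong[1]$. Every indecomposable object of $\mathcal C$ is isomorphic to an indecomposable module or to some $P_i[1]=\tau P_i$.

For modules $A,C$ only $r=0,1$ matter in this sum. Indeed $\tau^{-1}$ sends an indecomposable module to a module or to some $P_l[1]$, so for $r\ge2$ the summands of $\tau^{-r}C[r]$ are modules shifted by at least $2$, and there are no maps from $A$ to these. Likewise $\tau$ sends an indecomposable module to a module or to some $I_l[-1]$, so for $r<0$ only negative shifts occur. With Serre duality this gives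
$$\dim(A,C)=\dim\operatorname{Hom}_{kQ}(A,C)+\dim\operatorname{Hom}_{D^b}(C,\tau^2A)\qquad(A,C\text{ modules}),\tag{1}$$
because $\operatorname{Hom}_{D^b}(A,\tau^{-1}C[1])\cong D\operatorname{Hom}_{D^b}(\tau^{-1}C[1],\tau A[1])\cong D\operatorname{Hom}_{D^b}(C,\tau^2A)$.

**Example 1 (type $A_2$).** Let $Q$ be $1\to2$. The indecomposable modules are $P_2=S_2$, $P_1$ and $S_1$. In $D^b(kQ)$ put $W_0=P_2$, $W_1=P_1$, $W_2=S_1$ and $W_{m+3}=W_m[1]$. Checking the few cases (for instance $\operatorname{Ext}^1(S_1,S_2)=k$, while $\operatorname{Ext}^1(S_1,P_1)=0$ since $P_1$ is injective), one finds that $\operatorname{Hom}_{D^b}(W_m,W_n)$ is $k$ if $n\in\{m,m+1\}$ and $0$ otherwise. The sequence $0\to P_2\to P_1\to S_1\to0$ gives $\tau W_2=W_0$. Also $\tau P_2=I_2[-1]=P_1[-1]=W_{-2}$ and $\tau P_1=I_1[-1]=S_1[-1]=W_{-1}$. So $\tau W_m=W_{m-2}$ for all $m$, and $\tau^{-1}[1]$ sends $W_m$ to $W_{m+5}$. Hence $\mathcal C$ has five indecomposable objects $W_m$, $m\in\mathbb Z/5$, and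
$$(W_m,W_n)=k\ \text{ if } n\equiv m,\,m+1 \pmod 5,\qquad (W_m,W_n)=0\ \text{ otherwise}.$$

**Definition (exceptional, cluster-tilting).** An indecomposable object $X$ of $\mathcal C$ is exceptional if $\operatorname{Ext}^1_{\mathcal C}(X,X)=0$. A basic cluster-tilting object is a direct sum $T=\bigoplus_{i=1}^nT_i$ of $n$ pairwise non-isomorphic indecomposable objects with $\operatorname{Ext}^1_{\mathcal C}(T,T)=0$.

In type $A_2$, $(W_m,W_n[1])=(W_m,W_{n-2})$ is nonzero exactly for $n\equiv m+2,m+3$. So all five objects are exceptional, and the basic cluster-tilting objects are the five sums $W_m\oplus W_{m+1}$.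

**Definition (cluster algebra).** A seed is a pair consisting of a transcendence basis of $\mathbb F=\mathbb Q(x_1,\dots,x_n)$, called a cluster, and a quiver on it without loops and $2$-cycles. Mutation at $x$ replaces $x$ by $x^*$, where
$$x\,x^*=\prod_{z\to x}z+\prod_{x\to z}z \tag{2}$$
(products over arrows). In the quiver one adds an arrow $z\to z'$ for every path $z\to x\to z'$, reverses the arrows at $x$, and cancels $2$-cycles. The elements of the clusters reachable from $(\{x_1,\dots,x_n\},Q)$ are the cluster variables, and they generate the cluster algebra $\mathcal A=\mathcal A(Q)$.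

There is no $2$-cycle through $x$, so no variable divides both monomials in (2): they are coprime. Every cluster variable is a Laurent polynomial in the elements of any cluster (the Laurent phenomenon).

The two sides are linked as follows. For an object $M$ put $c_M=\prod_i x_i^{\dim(P_i,M)}$. Let $e_i=(1,\dots,1,0,1,\dots,1)$ with $0$ in position $i$. A polynomial $f$ satisfies the positivity condition if $f(e_i)>0$ for all $i$. Such an $f$ is divisible by no variable. By Buan–Marsh–Reiten–Todorov every cluster variable is some $x_i$, or is $f/c_M$ with $M$ an exceptional indecomposable module and $f\in\mathbb Z[x_1,\dots,x_n]$ satisfying the positivity condition. By Buan–Marsh–Reiten–Todorov and Caldero–Keller, the rule $\alpha(x_i)=\tau P_i$, $\alpha(f/c_M)=M$ is a well-defined bijection from cluster variables to exceptional indecomposable objects of $\mathcal C$. Under $\alpha$, clusters correspond to the sets of indecomposable summands of basic cluster-tilting objects.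

**Example 2 (type $A_2$).** Let $w_m=\alpha^{-1}(W_m)$. So $w_3=x_2$, $w_4=x_1$. The exchange relations are $w_{m-1}w_{m+1}=1+w_m$, giving
$$w_0=\frac{1+x_1}{x_2},\qquad w_1=\frac{1+x_1+x_2}{x_1x_2},\qquad w_2=\frac{1+x_2}{x_1},$$
and then $w_3=(1+w_2)/w_1=x_2$ again. The denominators are $c_{P_2}=x_2$, $c_{P_1}=x_1x_2$, $c_{S_1}=x_1$, as they should be: for instance $(P_1,P_2)=(W_1,W_0)=0$ and $(P_2,P_1)=(W_0,W_1)=k$.

**Definition (denominator property).** Let $T=\bigoplus T_i$ be a basic cluster-tilting object and $y_i=\alpha^{-1}(\tau T_i)$. Since $\tau$ is an autoequivalence, $\tau T$ is cluster-tilting, so $\{y_1,\dots,y_n\}$ is a cluster. For an exceptional indecomposable $X\notin\operatorname{add}\tau T$ write $x=\alpha^{-1}(X)$ uniquely as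
$$x=\frac{f}{\prod_iy_i^{d_i}},\qquad d_i=d_i(X)\in\mathbb Z,\quad f\in\mathbb Q[y_1,\dots,y_n]\text{ divisible by no }y_i.$$
$T$ has the denominator property if $d_i(X)=\dim(T_i,X)$ for all $i$ and all such $X$. Equivalently, denominators with respect to $\{y_i\}$ are given by the dimension vectors of the $\operatorname{End}_{\mathcal C}(T)$-modules $(T,X)$.

**Example 3 (all of type $A_2$).** Let $T_1=W_m$, $T_2=W_{m+1}$, so $y_1=w_{m-2}$, $y_2=w_{m-1}$. As in Example 2,
$$w_m=\frac{1+y_2}{y_1},\qquad w_{m+1}=\frac{1+y_1+y_2}{y_1y_2},\qquad w_{m+2}=\frac{1+y_1}{y_2}.$$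
The exponent vectors are $(1,0),(1,1),(0,1)$. The vectors $(\dim(W_m,X),\dim(W_{m+1},X))$ for $X=W_m,W_{m+1},W_{m+2}$ are the same. So every $T$ has the denominator property.

**Example 4 (a failure).** Let $Q$ have arrows $1\to2$, $2\to3$, $1\to3$. Let $N$ be the indecomposable module with dimension vector $(1,0,1)$. We use four facts.

* $\tau S_2=N$. From $0\to P_3\to P_2\to S_2\to0$, $\tau S_2$ is the kernel of a map $I_3\to I_2$ whose cokernel is $D\operatorname{Hom}(S_2,kQ)$. This cokernel is $0$ because the socle of $kQ$ consists of copies of $S_3$. The dimension vectors of $I_3$ and $I_2$ are $(2,1,1)$ and $(1,1,0)$, so $\tau S_2$ is indecomposable with dimension vector $(1,0,1)$.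
* $\tau N=S_2$. The kernel of $P_1\to N$ is spanned by the paths $1\to2$ and $1\to2\to3$, so it is $P_2$. Hence $\tau N$ is the kernel of a map $I_2\to I_1$ with cokernel $D\operatorname{Hom}(N,kQ)$. This is $0$: the image of a nonzero map $N\to kQ$ would be projective, hence a summand of the non-projective indecomposable $N$. The dimension vectors $(1,1,0)$ and $(1,0,0)$ give $\tau N=S_2$.
* $\dim\operatorname{End}_{\mathcal C}(N)=2$, by (1): $\dim\operatorname{Hom}_{kQ}(N,N)+\dim\operatorname{Hom}_{kQ}(N,\tau^2N)=1+1$, as $\tau^2N\cong N$.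
* Mutating the initial seed at $2$ gives $x_2'=(x_1+x_3)/x_2$. Mutating the initial seed at $3$ gives $x_3'=(1+x_1x_2)/x_3$, with new quiver $1\to2$, $3\to1$, $3\to2$. Mutating this at $1$ gives
$$x_N:=\frac{x_3'+x_2}{x_1}=\frac{1+x_1x_2+x_2x_3}{x_1x_3}.$$
From the denominators $x_2$, $x_3$, $x_1x_3$ we read off $\alpha(x_2')=S_2$, $\alpha(x_3')=S_3=P_3$, $\alpha(x_N)=N$.

Now use the cluster $y_1=x_1$, $y_2=x_2'$, $y_3=x_3$. It corresponds to $\tau T=P_1[1]\oplus S_2\oplus P_3[1]$, so $T=P_1\oplus N\oplus P_3$ with $T_2=N$. Since $x_2=(y_1+y_3)/y_2$,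
$$x_N=\frac{1+x_2(x_1+x_3)}{x_1x_3}=\frac{y_2+(y_1+y_3)^2}{y_1y_2y_3}.$$
So $d_2(N)=1$, but $\dim(T_2,N)=\dim\operatorname{End}_{\mathcal C}(N)=2$. The denominator property fails.

## 2. Does $\operatorname{End}_{\mathcal C}(T_i)\simeq k$ force the denominator property?

In Example 4 the failure comes with a summand whose endomorphism ring in $\mathcal C$ is too big. The following results are known.

1. $T=kQ$ has the denominator property.
2. For any finite connected acyclic $Q$, if $T$ has the denominator property, then $\operatorname{End}_{\mathcal C}(T_i)\simeq k$ for each $i$.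
3. If $Q$ is tame, the following are equivalent: $T$ has the denominator property; $\operatorname{End}_{\mathcal C}(T_i)\simeq k$ for each $i$; no indecomposable regular summand of $T$ has quasilength exactly one less than the rank of its tube.
4. Every cluster-tilting object in $\mathcal C$ has the denominator property if and only if $Q$ is of Dynkin type or has $2$ vertices.

The conjecture stated in Buan, Marsh and Reiten, "Denominators of cluster variables" (arXiv:0710.4335), says that the necessary condition in 2 is also sufficient for every finite connected acyclic $Q$, in particular for wild $Q$. It is true, and even holds one summand at a time.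

**Theorem 1.** Let $Q$ be any finite connected acyclic quiver, $T=\bigoplus_iT_i$ a basic cluster-tilting object in $\mathcal C$, and fix $i$. If $\operatorname{End}_{\mathcal C}(T_i)\simeq k$, then $d_i(X)=\dim\operatorname{Hom}_{\mathcal C}(T_i,X)$ for every exceptional indecomposable $X\notin\operatorname{add}\tau T$.

**Corollary.** If $\operatorname{End}_{\mathcal C}(T_i)\simeq k$ for all $i$, then $T$ has the denominator property. Together with known result 2: for every finite connected acyclic $Q$, $T$ has the denominator property if and only if $\operatorname{End}_{\mathcal C}(T_i)\simeq k$ for all $i$.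

The Corollary follows by applying Theorem 1 to every $i$. Sections 3 to 6 prove Theorem 1. Section 7 proves a converse for each summand when $k=\mathbb C$.

## 3. Exchange pairs and exchange triangles

We use four facts.

**(F1)** $\mathcal C$ is a Hom-finite Krull–Schmidt triangulated category, and it is 2-Calabi–Yau: there are isomorphisms $(A,C)\cong D(C,A[2])$, natural in $A$ and $C$ (Keller; Buan–Marsh–Reineke–Reiten–Todorov).

**(F2)** If $U\oplus X$ is a basic cluster-tilting object with $X$ indecomposable, there is exactly one indecomposable $X^*\not\cong X$ such that $U\oplus X^*$ is basic cluster-tilting. There are triangles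
$$X^*\to B\to X\xrightarrow{\ \varepsilon\ }X^*[1],\qquad X\to B'\to X^*\xrightarrow{\ \varepsilon'\ }X[1]$$
with $B,B'\in\operatorname{add}U$, in which the maps into and out of $B,B'$ are minimal $\operatorname{add}U$-approximations. The spaces $(X,X^*[1])=k\varepsilon$ and $(X^*,X[1])=k\varepsilon'$ are one-dimensional (Buan–Marsh–Reineke–Reiten–Todorov). We call $(X,X^*)$ an exchange pair.

**(F3)** Put $x=\alpha^{-1}(X)$, $x^*=\alpha^{-1}(X^*)$, and let $b,b'$ be the products of the variables $\alpha^{-1}(\cdot)$ over the indecomposable summands of $B,B'$, with multiplicity. Then $xx^*=b+b'$, and this is the exchange relation (2) (Buan–Marsh–Reiten, "Cluster mutation via quiver representations", with Buan–Marsh–Reiten–Todorov, "Clusters and seeds in acyclic cluster algebras"; also Caldero–Keller, "From triangulated categories to cluster algebras II").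

**(F4)** Any two clusters are linked by finitely many mutations, by definition of $\mathcal A$. Since clusters correspond to basic cluster-tilting objects, mutations correspond to the exchanges in (F2).

Fact (F3) has a consequence that we need: $B$ and $B'$ have no common indecomposable summand. The right side of (2) is a sum of two coprime monomials in the variables $\alpha^{-1}(U')$, $U'$ a summand of $U$. These variables are algebraically independent, and $b+b'$ is the same polynomial in them, so $b$ and $b'$ are these two monomials. Hence they are coprime.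

In type $A_2$ the exchange pairs are $(W_{m+1},W_{m-1})$ with $U=W_m$. The triangles are $W_{m-1}\to W_m\to W_{m+1}\to W_{m-1}[1]$ and $W_{m+1}\to0\to W_{m-1}\xrightarrow{\sim}W_{m+1}[1]$, where $W_{m+1}[1]=W_{m+4}=W_{m-1}$.

## 4. Lowest degrees along mutations, and the defect in the Hom count

Since $x=f/\prod_jy_j^{d_j}$ with $y_i\nmid f$, the number $-d_i(X)$ is the lowest degree in $y_i$ of the Laurent polynomial $x$. Lowest degrees add under multiplication, so one can follow them along mutations, starting at the cluster $\{y_j\}$. To have a prediction for every variable, including the $y_j$, define for exceptional indecomposable $X$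
$$h_i(X)=\dim(T_i,X)\ \text{ if }X\not\cong\tau T_i,\qquad h_i(\tau T_i)=-1,$$
and extend $h_i$ additively to direct sums of such objects. Since $(T_i,\tau T_j)=\operatorname{Ext}^1_{\mathcal C}(T_i,T_j)=0$, we have $h_i(\tau T_j)=-\delta_{ij}$. So $-h_i(\tau T_j)$ is the $y_i$-degree of $y_j$, as it should be.

Suppose the lowest $y_i$-degree of $x$, and of each variable in $\alpha^{-1}(U)$, is $-h_i$. If the lowest terms in $b+b'$ do not cancel, the relation $xx^*=b+b'$ gives the right degree $-h_i(X^*)$ for $x^*$ precisely when
$$h_i(X)+h_i(X^*)=\max\{h_i(B),h_i(B')\}.\tag{3}$$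
In type $A_2$ with $T_i=W_0$ we have $\tau T_i=W_3$, and $h_i$ takes the values $1,1,0,-1,0$ on $W_0,\dots,W_4$. One checks $h_i(W_{m-1})+h_i(W_{m+1})=\max\{h_i(W_m),0\}$: for $m=0,\dots,4$ both sides are $1,1,0,0,0$.

The obvious way to prove (3) is to apply $(M,-)$, $M=T_i$, to the two exchange triangles. Consider the maps
$$a:(M,X)\to(M,X^*[1]),\qquad b:(M[1],X)\to(M[1],X^*[1])\qquad\text{(composition with }\varepsilon),$$
$$a':(M,X^*)\to(M,X[1]),\qquad b':(M[1],X^*)\to(M[1],X[1])\qquad\text{(composition with }\varepsilon').$$
(The maps $b,b'$ appear only in this section and in the proof of Lemma 2; elsewhere the letters denote the monomials of (F3).) The first triangle gives the exact sequence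
$$(M,X[-1])\to(M,X^*)\to(M,B)\to(M,X)\xrightarrow{\ a\ }(M,X^*[1]).$$
Its first map is composition with $\varepsilon[-1]$ up to sign, which the shift identifies with $b$ up to sign. So $(M,B)$ has dimension $\dim\operatorname{coker}b'' +\dim\ker a$, where $b''$ is this first map, of rank $\operatorname{rk}b$. With the same count for the second triangle,
$$\begin{aligned}\dim(M,B)&=\dim(M,X)+\dim(M,X^*)-\operatorname{rk}a-\operatorname{rk}b,\\ \dim(M,B')&=\dim(M,X)+\dim(M,X^*)-\operatorname{rk}a'-\operatorname{rk}b'.\end{aligned}\tag{4}$$
So exactness yields only one inequality in (3). Equality needs one of the two triangles to have no defect: $a=b=0$ or $a'=b'=0$.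

This can fail. In Example 4 take $M=T_2=N$ and the exchange pair $X=N$, $X^*=P_1[1]$ from $x_1x_N=x_3'+x_2$; here $\{B,B'\}=\{P_3,P_2[1]\}$. By (1) and $\tau^2N\cong N$, $\tau^2S_2\cong S_2$:
$$\dim(N,P_3)=\dim\operatorname{Hom}(N,P_3)+\dim\operatorname{Hom}(P_3,N)=0+1=1,$$
$$\dim(N,P_2[1])=\dim(\tau^{-1}N,P_2)=\dim(S_2,P_2)=\dim\operatorname{Hom}(S_2,P_2)+\dim\operatorname{Hom}(P_2,S_2)=0+1=1,$$
and in the same way $\dim(N,P_1[1])=\dim(S_2,P_1)=0+0=0$, while $\dim(N,N)=2$. So the left side of (3) is $2$ and the right side is $1$.

The defect can be located. We have $a(1_N)=\varepsilon\ne0$, so $\operatorname{rk}a\geq1$, and (4) gives $\operatorname{rk}a=1$, $b=0$. Also $a'=0$ because its source is $(N,P_1[1])=0$, so (4) gives $\operatorname{rk}b'=1$. The two triangles are spoiled together, the first by $a$ and the second by $b'$. So we must understand when members of $\{a,b\}$ and $\{a',b'\}$ can be nonzero at the same time. The key is that, by the 2-Calabi–Yau duality and the one-dimensionality in (F2), a map $f:Z\to X$ not killed by $\varepsilon$ forces the other connecting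 map $\varepsilon'$ to factor through $f[1]$. A simultaneous defect then produces a nonzero self-map, either in $(Z,Z[1])$, which is zero, or in $\operatorname{End}_{\mathcal C}(M[1])$. This is where the hypothesis on endomorphisms comes in.

## 5. Factoring the connecting maps, and the maximum formula

**Lemma 1.** Let $(X,X^*)$ be an exchange pair and $Z$ an object of $\mathcal C$.

1. If $f:Z\to X$ satisfies $\varepsilon f\neq0$, there is $g:X^*\to Z[1]$ with $f[1]\,g=\varepsilon'$.
2. If $f':Z\to X^*$ satisfies $\varepsilon'f'\neq0$, there is $g':X\to Z[1]$ with $f'[1]\,g'=\varepsilon$.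

**Proof.** For part 1, we dualize precomposition with $f$. The map $(X,X^*[1])\to(Z,X^*[1])$, $\phi\mapsto\phi f$, is nonzero since it sends $\varepsilon$ to $\varepsilon f$. By (F1),
$$(X,X^*[1])\cong D(X^*[1],X[2]),\qquad(Z,X^*[1])\cong D(X^*[1],Z[2]),$$
and by naturality in the first variable the map is the dual of
$$(X^*[1],Z[2])\to(X^*[1],X[2]),\qquad G\mapsto f[2]\,G.$$
So this last map is nonzero. Its target is the shift of $(X^*,X[1])=k\varepsilon'$, that is, the one-dimensional space $k\,\varepsilon'[1]$. A nonzero linear map to a one-dimensional space is surjective, so there is $G$ with $f[2]\,G=\varepsilon'[1]$. Put $g=G[-1]:X^*\to Z[1]$; then $f[1]\,g=\varepsilon'$.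

Part 2 is part 1 for the exchange pair $(X^*,X)$, for which $\varepsilon$ and $\varepsilon'$ trade places. $\square$

**Lemma 2.** Let $M$ be exceptional indecomposable with $\operatorname{End}_{\mathcal C}(M)=k$, and let $(X,X^*)$ be an exchange pair with $X\not\cong M[1]$ and $X^*\not\cong M[1]$. Then
$$\dim(M,X)+\dim(M,X^*)=\max\{\dim(M,B),\dim(M,B')\}.$$

**Proof.** By (4), which holds for any object $M$, it suffices to show that $a=b=0$ or $a'=b'=0$. This follows once none of the pairs $(a,a')$, $(b,b')$, $(a,b')$, $(a',b)$ has both members nonzero: if $a$ or $b$ is nonzero, then $a'$ and $b'$ both vanish.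

**Step 1: the pairs $(a,a')$ and $(b,b')$.** The aim is to land in $(Z,Z[1])=0$. Let $Z=M$ for the first pair and $Z=M[1]$ for the second; in both cases $(Z,Z[1])\cong(M,M[1])=0$. If both members are nonzero, there are $f:Z\to X$ and $f':Z\to X^*$ with $\varepsilon f\neq0$ and $\varepsilon'f'\neq0$. By Lemma 1(2), $\varepsilon=f'[1]\,g'$ with $g':X\to Z[1]$. Hence $\varepsilon f=f'[1]\,(g'f)$. But $g'f\in(Z,Z[1])=0$, so $\varepsilon f=0$, a contradiction.

**Step 2: the pair $(a,b')$.** The aim is to produce a nonzero endomorphism of $M[1]$ through $X^*$. If both members are nonzero, there are $f:M\to X$ and $h:M[1]\to X^*$ with $\varepsilon f\neq0$ and $\varepsilon'h\neq0$. By Lemma 1(1) with $Z=M$, $\varepsilon'=f[1]\,g$ with $g:X^*\to M[1]$. Then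
$$f[1]\,(gh)=\varepsilon'h\neq0,$$
so $gh$ is a nonzero element of $\operatorname{End}_{\mathcal C}(M[1])\cong\operatorname{End}_{\mathcal C}(M)=k$, hence invertible. So $h:M[1]\to X^*$ is a split monomorphism into an indecomposable object, and $X^*\cong M[1]$, which was excluded.

**Step 3: the pair $(a',b)$.** This is Step 2 with $X$ and $X^*$ exchanged. If both members are nonzero, there are $f':M\to X^*$ and $h:M[1]\to X$ with $\varepsilon'f'\neq0$ and $\varepsilon h\neq0$. By Lemma 1(2), $\varepsilon=f'[1]\,g'$ with $g':X\to M[1]$. Then $f'[1]\,(g'h)=\varepsilon h\neq0$, so $g'h\in\operatorname{End}_{\mathcal C}(M[1])\cong k$ is invertible, $h$ is a split monomorphism, and $X\cong M[1]$, which was excluded. $\square$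

In Example 4 it is Step 2 that breaks: with $f=1_N$ and $h:N[1]\to P_1[1]$ satisfying $\varepsilon'h\neq0$, the composite $gh$ is nonzero. It is not invertible, because otherwise $P_1[1]\cong N[1]$. So it is a nonzero radical element of the two-dimensional ring $\operatorname{End}_{\mathcal C}(N[1])$.

**Proposition 3.** If $\operatorname{End}_{\mathcal C}(T_i)=k$, then (3) holds for every exchange pair: $h_i(X)+h_i(X^*)=\max\{h_i(B),h_i(B')\}$.

**Proof.** Lemma 2 excludes $M[1]=T_i[1]\cong\tau T_i$ from the pair, and $h_i$ is not a Hom dimension at $\tau T_i$. So we separate the places where $\tau T_i$ can appear. Let $U$ be as in (F2). We use that $\dim(T_i,Y)=\dim(\tau T_i,\tau Y)=\dim(\tau T_i,Y[1])$ for every $Y$.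

**Case 1: $X\cong\tau T_i$ or $X^*\cong\tau T_i$.** By symmetry let $X\cong\tau T_i$. Then $h_i(X)=-1$. As $X^*\not\cong X$, we have $h_i(X^*)=\dim(T_i,X^*)=\dim(X,X^*[1])=1$. For the right side, $\dim(T_i,U)=\dim(X,U[1])=0$, and $\tau T_i\cong X$ is not a summand of $U$, so $h_i(B)=h_i(B')=0$. Both sides of (3) are $0$.

**Case 2: $\tau T_i$ is a summand of $U$.** Since $U\oplus X$ and $U\oplus X^*$ have no self-extensions, $(\tau T_i,Y[1])=0$ for $Y=X,X^*,U$. Hence $(T_i,X)=(T_i,X^*)=(T_i,U)=0$. Neither $X$ nor $X^*$ is isomorphic to $\tau T_i$, because both sums are basic, so the left side is $0$. The numbers $h_i(B)$ and $h_i(B')$ are minus the multiplicities of $\tau T_i$ in $B$ and $B'$. At most one of these is nonzero, because $B$ and $B'$ have no common summand. So the maximum is $0$.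

**Case 3: $\tau T_i$ is none of $X,X^*$ and not a summand of $U$.** Then $h_i=\dim(T_i,-)$ on $X,X^*,B,B'$, and (3) is Lemma 2 with $M=T_i$. $\square$

## 6. Positivity at $y_i=0$ and the proof of Theorem 1

What remains is the danger of cancellation: if $h_i(B)=h_i(B')$, the lowest terms of the monomials $b$ and $b'$ could cancel. We exclude this by carrying a positivity statement through the induction.

**Proof of Theorem 1.** Let $R=\mathbb Q[y_j^{\pm1}:j\neq i]$. Evaluation at $e_i$, that is, $y_i=0$ and $y_j=1$ for $j\neq i$, is a ring homomorphism $R[y_i]\to\mathbb Q$. The claim is that every cluster variable $x=\alpha^{-1}(X)$ has the form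
$$x=y_i^{-h_i(X)}f_x,\qquad f_x\in R[y_i],\quad f_x(e_i)>0.\tag{5}$$

**Step 1: the initial cluster.** We check (5) for $x=y_j$, where $X=\tau T_j$ and $h_i(X)=-\delta_{ij}$. If $j\neq i$ take $f_x=y_j$, with $f_x(e_i)=1$. If $j=i$ take $f_x=1$.

**Step 2: reduction to one mutation.** By (F4) it suffices to show: if (5) holds for all members of a cluster $\{x\}\cup\alpha^{-1}(U)$, it holds for the variable $x^*$ obtained by exchanging $x$.

**Step 3: the exchange relation after clearing $y_i$.** The purpose is to rewrite $xx^*=b+b'$ inside $R[y_i]$. Multiplying the expressions (5) over the summands of $B$ and $B'$ gives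
$$b=y_i^{-h_i(B)}f_b,\qquad b'=y_i^{-h_i(B')}f_{b'},\qquad f_b,f_{b'}\in R[y_i],\quad f_b(e_i)>0,\ f_{b'}(e_i)>0.$$
Put $m=\max\{h_i(B),h_i(B')\}$. By Proposition 3, $m=h_i(X)+h_i(X^*)$. Multiplying $xx^*=b+b'$ by $y_i^m$ and putting $f^*=y_i^{h_i(X^*)}x^*$,
$$f_x\,f^*=y_i^m(b+b')=y_i^{m-h_i(B)}f_b+y_i^{m-h_i(B')}f_{b'}=:g.\tag{6}$$
Both exponents on the right are $\geq0$, so $g\in R[y_i]$, and at least one exponent is $0$. At $e_i$ a term with exponent $0$ contributes a positive number and a term with positive exponent contributes $0$. So $g(e_i)>0$.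

**Step 4: $f^*$ has no negative powers of $y_i$.** By the Laurent phenomenon, $f^*\in R[y_i^{\pm1}]$. Since $f_x(e_i)\neq0$, the coefficient of $y_i^0$ in $f_x$ is a nonzero element of $R$, so $f_x$ has lowest $y_i$-degree $0$. As $R$ is a domain, lowest $y_i$-degrees add, so by (6) the lowest degree of $f^*$ equals that of $g$, which is $\geq0$. Hence $f^*\in R[y_i]$, and evaluating (6) at $e_i$ gives $f^*(e_i)=g(e_i)/f_x(e_i)>0$. This is (5) for $x^*$ with $f_{x^*}=f^*$.

**Step 5: reading off the denominator.** Let $X\notin\operatorname{add}\tau T$. By (5) the coefficient of $y_i^0$ in $f_x$ is nonzero, so the lowest $y_i$-degree of $x$ is exactly $-h_i(X)=-\dim(T_i,X)$. It is also $-d_i(X)$. Therefore $d_i(X)=\dim\operatorname{Hom}_{\mathcal C}(T_i,X)$. $\blacksquare$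

## 7. A converse for each summand over $\mathbb C$

This section is not needed for the Corollary. Here $k=\mathbb C$, in order to quote Palu's theorem in its standard form.

**Theorem 2.** Let $k=\mathbb C$. For every $T$, $i$ and every exceptional indecomposable $X\notin\operatorname{add}\tau T$, one has $d_i(X)\leq\dim\operatorname{Hom}_{\mathcal C}(T_i,X)$. For fixed $i$ the following are equivalent:

* (a) $d_i(X)=\dim\operatorname{Hom}_{\mathcal C}(T_i,X)$ for all exceptional indecomposable $X\notin\operatorname{add}\tau T$;
* (b) $d_i(T_i)=\dim\operatorname{End}_{\mathcal C}(T_i)$;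
* (c) $\operatorname{End}_{\mathcal C}(T_i)\simeq k$;
* (d) either $T_i\cong\tau^rP_j$ in $\mathcal C$ for some $r,j$, or $T_i$ is a regular $kQ$-module with $\operatorname{Hom}_{kQ}(T_i,\tau^2T_i)=0$.

In Example 4, the module $N=T_2$ is regular, with $\operatorname{Hom}(N,\tau^2N)=\operatorname{End}(N)\neq0$ and $d_2(N)=1<2$.

**Palu's theorem** ("Cluster characters for 2-Calabi–Yau triangulated categories"). Let $J=\operatorname{End}_{\mathcal C}(T)$, let $F=(T,-):\mathcal C\to\operatorname{mod}J$, let $S_j$ be the simple top of the projective $FT_j$, and put $\langle L,N\rangle=\dim\operatorname{Hom}_J(L,N)-\dim\operatorname{Ext}^1_J(L,N)$. Then the form $\langle L,N\rangle_a=\langle L,N\rangle-\langle N,L\rangle$ descends to $K_0(\operatorname{mod}J)$. Moreover, put $X_{T_j[1]}=y_j$, put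
$$X_X=\sum_e\chi(\operatorname{Gr}_e(FX))\prod_jy_j^{\langle S_j,e\rangle_a-\langle S_j,FX\rangle}$$
for the other indecomposable $X$, where $\operatorname{Gr}_e$ is the Grassmannian of submodules of class $e$, and extend multiplicatively to direct sums. Then $X_XX_{X^*}=X_B+X_{B'}$ for exchange pairs.

**Proof of Theorem 2.** We write $[B:T_j]$ for the multiplicity of $T_j$ in $B$.

**Step 1: the cluster character is $\alpha^{-1}$.** We need this to apply Palu's formula to cluster variables. Both $X_?$ and $\alpha^{-1}$ send $\tau T_j=T_j[1]$ to $y_j$. If they agree on the summands of $U\oplus X$, then by (F3) $x\,X_{X^*}=X_B+X_{B'}=b+b'=xx^*$, so $X_{X^*}=x^*$. By (F4), $X_X=\alpha^{-1}(X)$ for all exceptional indecomposable $X$.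

**Step 2: almost split maps at $T_i$.** The purpose is to describe radical maps at $T_i$ by exchange triangles. Let $U=\bigoplus_{j\neq i}T_j$, and let $T_i^*$ be the other complement. From now on $B,B'$ denote the middle terms of
$$T_i^*\xrightarrow{\ q\ }B'\xrightarrow{\ p\ }T_i\to T_i^*[1],\qquad T_i\xrightarrow{\ u\ }B\xrightarrow{\ w\ }T_i^*\to T_i[1].$$
The second triangle gives the exact sequence $(B,T_i)\xrightarrow{-\circ u}(T_i,T_i)\to(T_i^*[-1],T_i)$, whose last term is isomorphic to the one-dimensional space $(T_i^*,T_i[1])$. So the image of $-\circ u$ has codimension at most $1$. It lies in the radical, because $T_i\notin\operatorname{add}B$ and hence no $su$ is invertible. The radical has codimension $1$, so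
$$\operatorname{rad}\operatorname{End}_{\mathcal C}(T_i)=\{su:s\in(B,T_i)\}.\tag{7}$$
Since $u$ is also a minimal left $\operatorname{add}U$-approximation, every radical map from $T_i$ to an object of $\operatorname{add}T$ factors through $u$: components into $T_j$, $j\neq i$, by the approximation property, components into $T_i$ by (7). And $u$ itself is radical. So $u$ is minimal left almost split in $\operatorname{add}T$. Dually, $(T_i,B')\xrightarrow{p\circ-}(T_i,T_i)\to(T_i,T_i^*[1])$ is exact with one-dimensional last term, its first image lies in the radical, and $p$ is a minimal right $\operatorname{add}U$-approximation. So $p$ is minimal right almost split in $\operatorname{add}T$.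

**Step 3: the antisymmetric form at $S_i$.** We express $\langle S_i,-\rangle_a$ through $B$ and $B'$. The functor $F$ gives $\operatorname{Hom}_J(FT',FY)\cong(T',Y)$ for $T'\in\operatorname{add}T$ and all $Y$: for $T'=T$ both sides are $FY$, and the general case follows by additivity. Since $p$ is minimal right almost split, $Fp$ maps $FB'$ onto $\operatorname{rad}FT_i$ and kills no nonzero direct summand of $FB'$, so it is a projective cover of $\operatorname{rad}FT_i$. Apply $\operatorname{Hom}_J(-,S_j)$ to $0\to\operatorname{rad}FT_i\to FT_i\to S_i\to0$. Maps $FT_i\to S_j$ vanish on the radical and $\operatorname{Ext}^1_J(FT_i,S_j)=0$, so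
$$\dim\operatorname{Ext}^1_J(S_i,S_j)=\dim\operatorname{Hom}_J(\operatorname{rad}FT_i,S_j)=[B':T_j].$$
In the same way $\dim\operatorname{Ext}^1_J(S_j,S_i)$ is the multiplicity of $S_i$ in the top of $\operatorname{rad}FT_j$, which is the dimension of $\operatorname{rad}(T_i,T_j)/\operatorname{rad}^2(T_i,T_j)$ in $\operatorname{add}T$. This equals $[B:T_j]$. Indeed, by Step 2, $s\mapsto su$ maps $(B,T_j)$ onto $\operatorname{rad}(T_i,T_j)$, and it maps $\operatorname{rad}(B,T_j)$ onto $\operatorname{rad}^2(T_i,T_j)$: a composite $r_2r_1$ of radical maps starting at $T_i$ has the form $r_2s_1u$ with $r_2s_1$ radical. Suppose $su=s'u$ with $s'$ radical and $s$ not radical. Then $s-s'$ is not radical, so it is a split epimorphism onto the indecomposable $T_j$ with $(s-s')u=0$. So $u$ lands in a proper direct summand of $B$, contradicting minimality. Hence the quotient has the dimension of $(B,T_j)/\operatorname{rad}(B,T_j)$, which is $[B:T_j]$.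

The Hom parts cancel in $\langle S_i,S_j\rangle_a$, so $\langle S_i,S_j\rangle_a=[B:T_j]-[B':T_j]$. For a $J$-module $N$ and $T'\in\operatorname{add}T$ put $N(T')=\operatorname{Hom}_J(FT',N)$, so that $\dim N(T_j)$ is the multiplicity of $S_j$ in $N$. As the form descends to $K_0$, summing over composition factors gives
$$\langle S_i,N\rangle_a=\dim N(B)-\dim N(B').\tag{8}$$

**Step 4: a presentation of $S_i$.** This computes $\langle S_i,L\rangle$. We have $F(T_i[1])=0=F(B'[1])$. Also $F(T_i^*[1])\cong S_i$, since $(T_j,T_i^*[1])=0$ for $j\neq i$ and $(T_i,T_i^*[1])$ is one-dimensional. Applying $F$ to the first triangle gives an exact sequence $FT_i^*\to FB'\to FT_i\to S_i\to0$. Applying $F$ to the second shows that $Fw:FB\to FT_i^*$ is surjective, because $F(T_i[1])=0$. So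
$$FB\xrightarrow{\ F(qw)\ }FB'\xrightarrow{\ Fp\ }FT_i\to S_i\to0$$
is exact, and it is the beginning of a projective resolution. For a $J$-module $L$ let $\gamma_L:L(B')\to L(B)$ be induced by $qw$. Then $\operatorname{Hom}_J(S_i,L)$ and $\operatorname{Ext}^1_J(S_i,L)$ are the kernel and cokernel of the map $L(T_i)\to\ker\gamma_L$ induced by $p$. Hence
$$\langle S_i,L\rangle=\dim L(T_i)-\dim\ker\gamma_L.\tag{9}$$

**Step 5: the inequality $d_i(X)\leq\dim(T_i,X)$.** We bound the exponent of $y_i$ in every term of Palu's formula. Let $X\notin\operatorname{add}\tau T$ and $L=FX$, so $\dim L(T_i)=\dim(T_i,X)$. Only classes $e$ with $\operatorname{Gr}_e(L)\neq\emptyset$ contribute; choose a submodule $N\subseteq L$ of class $e$. The map $\gamma_N:N(B')\to N(B)$ is the restriction of $\gamma_L$, so $\ker\gamma_N\subseteq\ker\gamma_L$. By (8), $\langle S_i,e\rangle_a=\dim\operatorname{coker}\gamma_N-\dim\ker\gamma_N$. With (9), the exponent of $y_i$ in the term of index $e$ is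
$$-\dim(T_i,X)+\bigl(\dim\ker\gamma_L-\dim\ker\gamma_N\bigr)+\dim\operatorname{coker}\gamma_N\ \geq\ -\dim(T_i,X),\tag{10}$$
with equality if and only if $\ker\gamma_N=\ker\gamma_L$ and $\operatorname{coker}\gamma_N=0$. So the lowest $y_i$-degree $-d_i(X)$ is at least $-\dim(T_i,X)$.

**Step 6: (c)⇒(a)⇒(b).** The first implication is Theorem 1. For the second, $T_i\notin\operatorname{add}\tau T$ because $(T_i,\tau T)=0$ while $(T_i,T_i)\neq0$. So (a) applies to $X=T_i$.

**Step 7: (b)⇒(c).** Assume $\operatorname{End}_{\mathcal C}(T_i)\not\simeq k$, so $\operatorname{rad}\operatorname{End}_{\mathcal C}(T_i)\neq0$. We show that equality in (10) never occurs for $X=T_i$. Let $L=FT_i$. Then $L(T')=(T',T_i)$ for $T'\in\operatorname{add}T$, and $\gamma_L(s)=sqw$ for $s\in(B',T_i)$. Suppose a submodule $N\subseteq L$ gives equality in (10).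

* Since $pq=0$, we have $p\in\ker\gamma_L=\ker\gamma_N\subseteq N(B')$. That is, $Fp$ has image in $N$, so $N\supseteq\operatorname{im}Fp=\operatorname{rad}FT_i$, and $L/N$ is a quotient of $S_i$.
* Since $T_i\notin\operatorname{add}B$, $\operatorname{Hom}_J(FB,L/N)=0$, so $N(B)=L(B)=(B,T_i)$.
* Since $\operatorname{coker}\gamma_N=0$, every $s\in(B,T_i)$ has the form $s=s'qw$. Then $su=s'q\,wu=0$, because $wu=0$.

By (7), $\operatorname{rad}\operatorname{End}_{\mathcal C}(T_i)=0$, a contradiction. So every exponent of $y_i$ that occurs in $X_{T_i}$ is greater than $-\dim\operatorname{End}_{\mathcal C}(T_i)$. Hence $d_i(T_i)<\dim\operatorname{End}_{\mathcal C}(T_i)$, and (b) fails.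

**Step 8: (c)⇔(d).** We compute the endomorphism ring in the two possible situations.

Suppose $T_i\cong\tau^rP_j$ in $\mathcal C$. Then (d) holds, and we check (c). We have $\operatorname{End}_{\mathcal C}(T_i)\cong\operatorname{End}_{\mathcal C}(P_j)=\bigoplus_s\operatorname{Hom}_{D^b}(P_j,\tau^{-s}P_j[s])$. For $s>0$, $\tau^{-s}P_j$ is a module shifted by some $d\geq0$, so $\tau^{-s}P_j[s]$ is a module shifted by a positive number, and there are no maps to it from the projective $P_j$. For $s<0$, $\tau^{-s}P_j[s]$ is a module shifted by a negative number, and again there are no maps. What remains is $\operatorname{End}_{kQ}(P_j)=k$, because $Q$ is acyclic. So (c) holds.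

Otherwise $T_i$ is not of this form. It is not $P_j[1]\cong\tau P_j$, so it is an indecomposable module $M$. It is not preprojective, that is, not $\tau^{-r}P_j$. It is not preinjective either, because in $\mathcal C$ we have $I_j\cong\tau P_j[1]\cong\tau^2P_j$, hence $\tau^rI_j\cong\tau^{r+2}P_j$. So $M$ is regular, and all $\tau^sM$ are modules. The space $\operatorname{Ext}^1_{kQ}(M,M)$ is a direct summand of $\operatorname{Ext}^1_{\mathcal C}(M,M)=0$, so it vanishes and $\operatorname{End}_{kQ}(M)=k$ (Happel–Ringel). By (1),
$$\dim\operatorname{End}_{\mathcal C}(M)=1+\dim\operatorname{Hom}_{kQ}(M,\tau^2M).$$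
So (c) holds if and only if $\operatorname{Hom}_{kQ}(M,\tau^2M)=0$, which is (d) in this situation. $\blacksquare$
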